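# Pinning simple multiloops: polynomial for three strands, NP-complete for four

## 1. The theorem and the terms in it

Throughout, $\Sigma$ is a non-empty connected oriented surface; if it has boundary, we work in its interior. For $s\in\mathbb N$ the decision problem $\mathsf{SimplePin}(\Sigma,s)$ takes a simple multiloop $\gamma$ with $s$ strands in $\Sigma$ and a number $k\in\mathbb N$, and asks whether the pinning number satisfies $\varpi(\gamma)\le k$. The surface and $s$ are fixed; only $\gamma$ and $k$ vary.

**Theorem 1.** For every $\Sigma$ and every $s\ge 4$, $\mathsf{SimplePin}(\Sigma,s)$ is $\mathsf{NP}$-complete. This holds even for multiloops with connected image contained in a disc of $\Sigma$.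

**Theorem 2.** If $\Sigma$ is closed and $s\ge 4$, $\mathsf{SimplePin}(\Sigma,s)$ remains $\mathsf{NP}$-complete when restricted to multiloops all of whose complementary faces are discs.

**Theorem 3.** For every $\Sigma$ and every $s\le 3$, $\mathsf{SimplePin}(\Sigma,s)\in\mathsf P$.

**Corollary 4.** If $\mathsf P\ne\mathsf{NP}$, then $\mathsf{SimplePin}(\Sigma,s)\in\mathsf P\iff s\le 3$. Hence
$$s_{\mathsf{mP}}(\Sigma)=\max\{s\in\mathbb N\colon \mathsf{SimplePin}(\Sigma,s)\in\mathsf P\}=3\qquad\text{for every }\Sigma .$$

The problem comes from Eric Seo, Christopher-Lloyd Simon, Ben Stucky, "The complexity of pinning simple multiloops", arXiv:2602.07344 (2026). Theorem 3 is a known result, as is $\mathsf{NP}$-completeness for $s\ge 20$; this gave $3\le s_{\mathsf{mP}}\le 19$. We prove Theorem 3 as well, because its proof shows what a fourth strand must change. The corollary follows from Theorems 1 and 3: an $\mathsf{NP}$-complete problem lying in $\mathsf P$ would give $\mathsf P=\mathsf{NP}$.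

**Definition (multiloop).** A *multiloop* with $s$ strands is a generic immersion $\gamma\colon\sqcup_1^s\mathbb S^1\looparrowright\Sigma$, up to homeomorphisms. Generic means that the only multiple points are transverse double points. It is *simple* if each circle is embedded; distinct strands may cross.

**Definition (pinning).** A *pinning set* of $\gamma$ is a set $P\subset\Sigma\setminus\operatorname{im}\gamma$ such that, in $\Sigma\setminus P$, the immersion $\gamma$ has the minimal number of double points in its homotopy class (free homotopy of maps $\sqcup_1^s\mathbb S^1\to\Sigma\setminus P$). The *pinning number* $\varpi(\gamma)$ is the least cardinality of a pinning set.

So pins are obstacles, and we want the fewest obstacles that prevent every homotopy from removing crossings. For two disjoint circles, or for one meridian and one longitude of a torus crossing once, $\varpi=0$: in the first case there is nothing to remove, and in the second the crossing is forced by homology. Two round circles in the plane that cross twice can be pulled apart, so there $\varpi>0$. We compute it in Section 2.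

**Encoding.** An instance is the embedded $4$-valent graph formed by the image: its vertices are the double points, and the strands are recorded along it (a strand without double points is a closed edge). If all faces, i.e. components of $\Sigma\setminus\operatorname{im}\gamma$, are discs, this is a cellular map. Otherwise each face carries its list of boundary walks and its topological type. The input size is polynomial in the number of double points and $\log k$.

We also use vertex covers. The vertex cover number $\tau(G)$ of a graph $G$ is the least number of vertices meeting all edges.

## 2. Pinning sets are hitting sets of bigons

**Definition (bigon).** A *bigon* of a pair of strands $\{x,y\}$ is an embedded closed disc $B\subset\Sigma$ with interior disjoint from $x\cup y$, whose boundary is the union of an arc of $x$ and an arc of $y$ (its *sides*) meeting exactly in their two common endpoints (its *corners*). Other strands may cross $B$.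

For two circles in the plane crossing twice there are three bigons: the lens and the two crescents. On the sphere the outer face is a fourth.

**Definition (quadrants).** At a crossing of $x$ and $y$ there are four local *quadrants*, each lying in a face of $x\cup y$, i.e. a component of $\Sigma\setminus(x\cup y)$.

**Step 1: a bigon is a face with exactly two quadrants.** This turns "is this a bigon?" into counting. Let $B$ be a bigon of $\{x,y\}$. The set $\operatorname{int}B$ is open, connected, disjoint from $x\cup y$, and its frontier lies in $x\cup y$; so it is a face of $x\cup y$. If $x$ crossed $y$ at an interior point of a side, the crossing strand would enter $\operatorname{int}B$, because near that point $B$ is one side of the other strand. So there is no such crossing. At a corner, $\partial B$ turns from $x$ to $y$, and locally $B$ is either one quadrant or the union of the other three; in the second case $\operatorname{int}B$ would meet $x\cup y$. Any quadrant of $\operatorname{int} B$ belongs to a crossing on $\partial B$, hence to a corner. Therefore: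

$$\begin{minipage}{0.86\textwidth}$\operatorname{int}B$ is a face of $x\cup y$ containing exactly two quadrants, one at each corner, and the sides of $B$ contain no $xy$-crossing in their interiors.\end{minipage}\tag{1}$$

In particular a face of $x\cup y$ with at least three quadrants is not the interior of a bigon.

**Step 2: pins versus bigons.** We recall one textbook fact, the bigon criterion (Farb–Margalit, *A Primer on Mapping Class Groups*, Prop. 1.7): transverse simple closed curves in an orientable surface that form no bigon realise the minimal number of intersection points of curves in their free homotopy classes.

**Lemma 5.** Let $\gamma$ be a simple multiloop in $\Sigma$ and $P\subset\Sigma\setminus\operatorname{im}\gamma$ finite. Then $P$ is pinning if and only if $P$ meets every bigon of every pair of strands.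

*Proof.* ($\Rightarrow$) Suppose $B$ is a bigon of $\{x,y\}$ with sides $\sigma\subset x$, $\sigma'\subset y$, and $B\cap P=\varnothing$. Put $x'=(x\setminus\sigma)\cup\sigma'$ and $y'=(y\setminus\sigma')\cup\sigma$. Replacing $x,y$ by $x',y'$ is a homotopy across $B$, hence in $\Sigma\setminus P$. At a corner let $x_{out},y_{out}$ be the germs of $x,y$ that leave $B$. As $x_{out}$ is opposite to $\sigma$ and $y_{out}$ opposite to $\sigma'$, the cyclic order of germs is $\sigma,\sigma',x_{out},y_{out}$. The curve $x'$ joins $x_{out}$ to $\sigma'$, and $y'$ joins $y_{out}$ to $\sigma$. These are adjacent pairs, so after rounding the corner the two curves are disjoint there. All other double points persist (possibly between different strands) and no new ones arise. So $\gamma$ is homotopic in $\Sigma\setminus P$ to a generic immersion with two fewer double points, and $P$ is not pinning.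

($\Leftarrow$) Suppose $P$ meets every bigon. Let $\gamma'$ be generic and homotopic to $\gamma$ in $\Sigma\setminus P$. The homotopy has compact image, so it takes place in a compact connected subsurface $S\subset\Sigma\setminus P$ containing $\operatorname{im}\gamma$. No pair forms a bigon in $S$. For strands $x,y$ of $\gamma$ with corresponding strands $x',y'$ of $\gamma'$ we claim $|x\cap y|\le|x'\cap y'|$.

If $x$ bounds a disc in $S$ and $x\cap y\ne\varnothing$, then $y$, being transverse to $x$, meets this disc in disjoint proper arcs. An outermost one cuts off a disc bounded by an arc of $y$ and an arc of $x$ with interior disjoint from $x\cup y$: a bigon in $S$, a contradiction. So $x\cap y=\varnothing$ and the claim holds. The same applies if $y$ bounds a disc in $S$. If neither bounds a disc, the claim is the bigon criterion in $S$.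

Summing over pairs, $\gamma'$ has at least as many double points as $\gamma$, since the strands of $\gamma$ have no self-crossings. $\square$

Thus $\varpi(\gamma)$ is the minimum number of points off the image that hit all bigons. Only the faces of $\gamma$ containing the points matter, and one point in every face is a pinning set.

**Step 3: the problem lies in $\mathsf{NP}$.** We show that bigons can be listed in polynomial time. The bigons of $\{x,y\}$ are exactly the closures of those faces of $x\cup y$ that are open discs whose boundary walk consists of one $x$-edge and one $y$-edge (edges of the graph $x\cup y$). Every bigon is of this kind by (1). Conversely, take such a face. If one of the two edges were a loop, its strand would be that single edge, so $|x\cap y|=1$. Then a neighbourhood of $x\cup y$ is a one-holed torus, and the only boundary walk has length $4$, not $2$. So neither edge is a loop, the boundary walk is a simple closed curve, and the closure of the face is a bigon.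

Whether a face $f$ of $x\cup y$ is an open disc can be read off the input. The face $f$ is a union of faces, open edges and vertices of $\gamma$. It is an open disc if and only if each of these faces of $\gamma$ is a sphere minus as many disjoint closed discs as it has boundary walks, and $\#\text{vertices}-\#\text{edges}+\sum(2-n_i)=1$, where $n_i$ are the numbers of boundary walks of the faces and closed edges count $0$. Indeed the left side is then $\chi(f)$, and a connected orientable non-compact surface of finite type with $\chi=1$ is an open disc.

A certificate for "yes" is a set of at most $k$ faces of $\gamma$ such that every bigon contains one of them; if $k$ is at least the number of faces, the answer is "yes". So $\mathsf{SimplePin}(\Sigma,s)\in\mathsf{NP}$.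

## 3. One, two and three strands: a bipartite graph of triangles

**One and two strands.** For $s=0$ there is no strand, and for $s=1$ there are no double points; so $\varpi=0$. For $s=2$, the bigons are closures of distinct faces of $x\cup y=\operatorname{im}\gamma$, so each needs its own pin and $\varpi$ is their number. Two circles crossing twice have $\varpi=3$ in the plane and $\varpi=4$ on the sphere.

**Three great circles.** Let $a,b,c$ be three great circles on $S^2$ in general position: an octahedron with $8$ triangular faces and $12$ edges. Each pair forms four bigons. The third circle crosses each of these bigons once and cuts it into two triangles. So the $12$ bigons correspond to the $12$ edges of the octahedron: each is the union of the two triangles on the two sides of its edge. A pin in a triangle hits three bigons. Finding $\varpi$ is a vertex cover problem for the dual graph of the octahedron, which is the cube graph. It has a perfect matching of size $4$, and one of its two colour classes is a cover of size $4$; so $\varpi=4$. The cube is bipartite. This is not an accident.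

*Proof of Theorem 3.* It remains to treat $s=3$, with strands $a,b,c$. If some strand meets no other strand, only one pair can cross. Its bigons have disjoint interiors, so $\varpi$ is their number. Assume now that each strand crosses another.

**Step 1: shape of a minimal bigon.** Only inclusion-minimal bigons need to be hit. Let $B$ be one, say of $\{a,b\}$, with corners $p,q$. The strand $c$ crosses $a\cup b$, so $c\not\subset\operatorname{int}B$, and $c\cap B$ is a family of $k\ge 0$ disjoint proper arcs avoiding $p,q$. No arc has both ends on the same side. Otherwise take one that is innermost among those cutting off a disc along, say, the $a$-side. A $c$-arc inside this disc would again have both ends on the $a$-side, so there is none; the disc is a bigon of $\{a,c\}$ strictly inside $B$, against minimality. So all arcs join the $a$-side to the $b$-side. They cut $B$ into $k+1$ strips, linearly ordered from $p$ to $q$, each the closure of a face of $\gamma$. If $k\ge 1$, the two end strips are triangles $T_p\ne T_q$.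

**Step 2: where minimal bigons can overlap.** *Claim: if a point off the image lies in two distinct minimal bigons, then its face is an end triangle of both.* Two distinct bigons of the same pair have disjoint interiors. So, after renaming, $B$ is a bigon of $\{a,b\}$ and $C$ one of $\{a,c\}$. Let $Q$ be the strip of $B$ containing the point. The interior of $Q$ avoids $a\cup c$ and meets $\operatorname{int}C$, which is a face of $a\cup c$; so $Q\subset C$. If $k=0$, then $B=Q\subsetneq C$, contradicting the minimality of $C$. Suppose $Q$ is a middle strip. Its $b$-edge lies in $C$, and the interior of this edge meets neither $a$ nor $c$, so it lies in $\operatorname{int}C$. Its two ends lie on $c$ and not on $a$; as $\operatorname{int}C$ avoids $c$, they lie on the $c$-side of $C$. So $b\cap C$ contains an arc with both ends on one side of $C$, and by the argument of Step 1, applied to $C$ and the third strand $b$, this contradicts the minimality of $C$. Hence $Q$ is an end triangle of $B$. Exchanging the roles of $B$ and $C$, the same face is an end triangle of $C$.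

**Step 3: a vertex cover problem.** By the claim, a minimal bigon with $k=0$ shares no point off the image with another minimal bigon and needs its own pin. A pin in a middle strip hits one minimal bigon and may be moved to an end triangle of it. A pin in an end triangle hits exactly those minimal bigons of which it is an end triangle. Let $\Lambda$ be the graph whose vertices are the end triangles and whose edges are the minimal bigons with $k\ge1$, each joining its two end triangles. Then $\varpi(\gamma)$ is the number of minimal bigons with $k=0$ plus $\tau(\Lambda)$.

**Step 4: $\Lambda$ is bipartite.** Every end triangle has one edge on each of $a,b,c$, and the orientation of $\Sigma$ gives these edges a counterclockwise cyclic order. Let $B$ be as in Step 1 with $k\ge 1$, and name the corners so that $\partial B$ runs counterclockwise from $p$ to $q$ along $a$ and back along $b$. Around $T_p$ we walk from $p$ along $a$, then along $c$ to the $b$-side, then along $b$ back: cyclic order $(a,c,b)$. Around $T_q$ we walk along $a$ to $q$, then along $b$, then along $c$ back to the $a$-side: cyclic order $(a,b,c)$. So each edge of $\Lambda$ joins triangles of opposite cyclic order.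

By König's theorem $\tau(\Lambda)$ equals the maximum size of a matching, which is computable in polynomial time. Bigons can be listed, and inclusions compared face by face, in polynomial time. $\square$

## 4. Two obstacles, and what a fourth strand offers

For a hardness proof one would encode vertex cover: put a triangle $T_v$ of three colours $a,b,c$ at each vertex $v$ of a graph, and for each edge $uv$ let an $xy$-bigon run from $T_u$ to $T_v$, with $T_u$ and $T_v$ as its end triangles. Step 4 above says exactly where this stops: the bigon forces $T_u$ and $T_v$ to have opposite cyclic orders. So only bipartite graphs arise, and for them vertex cover is easy.

With a fourth colour $d$ we can break the connection in the middle. If $\{x,y,z,w\}=\{a,b,c,d\}$, an $xy$-strip and a $zw$-strip can cross in a quadrilateral. A pin there hits both strips, and nothing is said about cyclic orders. Replace the single strip of an edge $uv$ by three strips: an $xy$-strip from $T_u$ to a dead end, an $xy$-strip from $T_v$ to a dead end, and a $zw$-strip crossing both, in quadrilaterals $X_u$ and $X_v$. The hitting problem for strips becomes the vertex cover problem for the path $T_u,X_u,X_v,T_v$. The graph is thus subdivided twice on every edge, which changes $\tau$ in a controlled way. For the triangle graph $K_3$ we get a $9$-cycle, with $\tau=5=\tau(K_3)+3$. A $9$-cycle is not bipartite,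 so it does not occur as $\Lambda$ in Section 3.

The second obstacle is that this draws many arcs, and they have to become four closed curves. Joining them creates many further crossings, and these may create bigons we cannot control: new bigons using the new crossings as corners, perhaps overlapping the strips. The remedy is to replace every unwanted crossing by a tangle that has a known number of tiny bigons of its own, each a face of $\gamma$, and that cannot be a corner of any other bigon.

## 5. Two tangles: armor and cap

Let two strands cross once in a disc $\Delta=[-1,1]^2$ with coordinates $(\xi,\eta)$ that meets no other strand, along $\xi=\pm\eta$. Call the sectors $N,E,S,W$ (top, right, bottom, left).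

**Definition (triples).** The *vertical triple* replaces the two arcs by $\xi=\pm f(\eta)$ with $f(\eta)=\eta(4\eta^2-1)/3$.

As $f(\pm1)=\pm1$, the endpoints are unchanged. Both arcs are graphs over $\eta$, hence embedded. They cross at $r_+,r_0,r_-$, where $\eta=\frac12,0,-\frac12$, transversally since $f'(\eta)=(12\eta^2-1)/3$ is $\frac23,-\frac13,\frac23$ there. The faces in $\Delta$ are $N,E,S,W$, a lens $L_+$ between $r_+$ and $r_0$, and a lens $L_-$ between $r_0$ and $r_-$. At each of the three crossings the left quadrant lies in $W$ and the right one in $E$. So $E,W$ have $3$ quadrants, $N,S$ have $1$, and $L_\pm$ have $2$, in total $12=4\cdot3$. The *horizontal triple* is the same with coordinates exchanged: the upper and lower sectors get $3$ quadrants, left and right get $1$.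

A single triple does not protect a crossing. Take two circles on $S^2$ crossing twice and replace both crossings by vertical triples, with $N$ facing the lens between the circles each time. The face of the old lens then has $1+1$ quadrants and is still the interior of a bigon.

**Definition (cap with mouth $N$).** Apply a vertical triple, then a horizontal triple in a tiny disc around $r_-$.

Around $r_-$ the upper sector is $L_-$, the lower one $S$, the left one $W$, the right one $E$. The quadrant numbers are: $N$: $1$ (at $r_+$); $E$ and $W$: $2+1=3$ each; $S$: $3$; $L_+$: $2$; the face arising from $L_-$: $1+3=4$; the two new lenses: $2$ each. The total is $1+3+3+3+2+4+2+2=20=4\cdot5$, as it should be for five crossings.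

**Definition (armor).** Apply a vertical triple, then horizontal triples around both $r_+$ and $r_-$.

The quadrant numbers are: $N,E,S,W$: $3$ each; the faces arising from $L_\pm$: $4$ each; the four new lenses: $2$ each. The total is $12+8+8=28=4\cdot7$.

By the *lenses* of a cap we mean $L_+$ and its two new lenses; the lenses of an armor are its four new lenses. Both operations replace each strand within $\Delta$ by an embedded arc with the same ends and affect no other crossing. Globally, the sectors may lie in a common face of the pair, which only increases quadrant numbers. A bigon with a corner in $\Delta$ has as interior a face containing a quadrant in $\Delta$ and exactly two quadrants in total, by (1). Reading off the numbers: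

$$\begin{minipage}{0.86\textwidth}The bigons of the pair having a corner inside an armor are exactly its $4$ lenses. Those having a corner inside a cap are exactly its $3$ lenses and, possibly, one whose interior contains the mouth sector $N$, with corner $r_+$.\end{minipage}\tag{2}$$

Since $\Delta$ meets no other strand, all lenses are faces of the whole multiloop. They are bigons, so each must receive its own pin.

For example, armor both crossings of two circles on $S^2$ crossing twice. The four old faces now have $3+3=6$ quadrants each, and $\varpi$ is the number of lenses, $8$.

## 6. Vertex cover on coloured plane graphs of degree at most three

Vertex Cover is $\mathsf{NP}$-complete for planar graphs (Garey–Johnson–Stockmeyer, *Some simplified NP-complete graph problems*, 1976). We need graphs with three more properties. Start from a plane graph $H$ with at least one edge, and delete isolated vertices, which does not change $\tau$. (Graphs without edges have $\tau=0$ and can be answered directly.)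

**Step 1: make it connected.** To join two components, both drawn with chosen vertices $h,h'$ on the outer face, add a vertex $p$ with a pendant leaf and edges $ph,ph'$. This increases $\tau$ by exactly $1$. Adding $p$ to a cover gives a cover of the new graph. Conversely a cover contains $p$ or the leaf, without loss of generality $p$, and removing $p$ (and the leaf, if present) leaves a cover of the old graph.

**Step 2: make the maximum degree at most $3$.** Replace a vertex $v$ of degree $k\ge4$ by a path $v_1w_1v_2w_2\cdots w_{k-1}v_k$, attaching the edges at $v$ in cyclic order to $v_1,\dots,v_k$. The graph stays plane, simple and connected, and the new vertices have degree at most $3$. This increases $\tau$ by $k-1$. Given a cover of the old graph, replace $v$ by all $v_i$ if $v$ is in it; otherwise add all $w_i$. Conversely, take a cover of the new graph. If it contains no $v_i$, it contains all $k-1$ vertices $w_i$; delete them. If it contains some $v_i$, it has at least $1+(i-1)+(k-i)=k$ vertices on the path: $v_i$ itself, and one from each edge of the matchings $\{v_jw_j\}_{j<i}$ and $\{w_jv_{j+1}\}_{j\ge i}$, which avoid $v_i$. Replace these by $v$.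

**Step 3: colour the edges.** Subdivide every edge twice. We claim

$$\tau(\text{new graph})=\tau(\text{old graph})+\#\{\text{edges of the old graph}\}.\tag{3}$$

Let $uv$ be replaced by the path $u\,u'\,v'\,v$. Given a cover of the old graph, with $u$ in it say, add $v'$; this covers all three new edges. Conversely, each cover of the new graph contains $u'$ or $v'$. If both, replace $u'$ by $u$; the result is still a cover and no larger. Then exactly one of $u',v'$ is used per edge. If it is $v'$, the edge $uu'$ forces $u$; if it is $u'$, the edge $v'v$ forces $v$. So the original vertices in the cover form a cover of the old graph.

Now properly colour the edges with the three colours $ab,bc,ca$: give the edges at each original vertex distinct colours (each non-middle edge has exactly one original end), and give each middle edge a colour different from those of its two neighbours.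

Everything is polynomial. So Vertex Cover is $\mathsf{NP}$-hard for simple connected plane graphs $G$ with at least one edge, of maximum degree at most $3$, with a given proper edge colouring $e\mapsto\kappa(e)\in\{ab,bc,ca\}$. For $\kappa(e)=xy$ write $\bar\kappa(e)=zw$ for the complementary pair in $\{a,b,c,d\}$; it always contains $d$.

## 7. Drawing the strips with arcs of four colours

Fix such a $G$, drawn on $S^2$. We draw arcs of colours $a,b,c,d$; arcs of equal colour will always be disjoint.

**Step 1: a triangle at each vertex.** In a disc $D_v$ around each vertex $v$ draw three chords $\ell_a,\ell_b,\ell_c$, pairwise crossing at points $V_{ab},V_{bc},V_{ca}$ and forming a triangle $T_v$. For $\{x,y,z\}=\{a,b,c\}$ the *$xy$-sector* is the component of $D_v\setminus(\ell_x\cup\ell_y)$ containing the interior of $T_v$. It is crossed by $\ell_z$ in one segment, from $V_{xz}$ to $V_{yz}$. Its closure is $T_v\cup R_z$, where $R_z$ is the region beyond the edge of $T_v$ on $\ell_z$. It meets $\partial D_v$ in an arc, the *$xy$-exit*, bounded by the end of $\ell_x$ beyond $V_{xz}$ and the end of $\ell_y$ beyond $V_{yz}$.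

The three exits are disjoint and use each of the six chord ends once. The regions $R_x$ and $R_z$ meet only in $V_{xz}\in T_v$, so two closed sectors meet exactly in $T_v$. The union of the three closed sectors is a disc, a thickened tripod, containing all three chords and meeting $\partial D_v$ in the three exits. The edges at $v$ have distinct colours, and both cyclic orders of the exits occur up to reflection. So we may let each edge $e$ at $v$ leave $D_v$ through the $\kappa(e)$-exit.

**Step 2: three strips on each edge.** Let $e=uv$, $\kappa(e)=xy$, $\bar\kappa(e)=zw$. Let $N_e=[0,3]\times[-1,1]$ be a thin rectangle around the part of $e$ outside the vertex discs, with $e=[0,3]\times0$. It meets $\partial D_u$ in $\{0\}\times[-1,1]$ and $\partial D_v$ in $\{3\}\times[-1,1]$. These contain the $xy$-exits $\{0\}\times[-\varepsilon,\varepsilon]$ and $\{3\}\times[-\varepsilon,\varepsilon]$ and no other exit. Different $N_e$ are disjoint. Let $\varepsilon,\delta\le0.02$.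

The $x$- and $y$-strands leaving $u$ run at heights $\pm\varepsilon$ to a cap in a disc of diameter $<0.1$ around $(1.3,0)$, whose mouth faces back to $u$. Symmetrically, the strands leaving $v$ run to a cap around $(1.7,0)$ whose mouth faces $v$. A $z$-strand and a $w$-strand run parallel, at distance $\delta$, along the two sides of the U-shaped polyline
$$(1,0.6),\ (1,-0.6),\ (2,-0.6),\ (2,0.6).$$
They cross in a cap at each of its two ends, in discs of diameter $<0.1$, with mouths facing into the ribbon.

This defines three closed discs, the *essential strips* of $e$: $S_u(e)$, between $x$ and $y$, from $V_{xy}\in D_u$ to the crossing $r_+$ of its cap, containing $T_u$; likewise $S_v(e)$; and $R(e)$, between $z$ and $w$, from $r_+$ of one cap to $r_+$ of the other. The strip $S_u(e)$ meets only the left leg of the U, so $S_u(e)\cap R(e)$ is one quadrilateral $X_u(e)$ near $(1,0)$. Likewise $S_v(e)\cap R(e)$ is one quadrilateral $X_v(e)$ near $(2,0)$.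

**Step 3: gates, to connect the two sides of an edge.** For each $e$ and each colour $q\in\{a,b,c,d\}$ a number $n_q(e)\in\{1,2\}$ is fixed in Section 8. Draw $n_q(e)$ vertical *gate arcs* of colour $q$, all with distinct abscissae: for $q\in\{z,w\}$, segments $\{t\}\times[-0.2,0.2]$ with $t\in(0.3,0.7)$, crossing $S_u(e)$ (for one chosen end $u$ of $e$, taken as the left one); for $q\in\{x,y\}$, segments $\{t\}\times[-0.8,-0.4]$ with $t\in(1.4,1.6)$, crossing the bottom of $R(e)$. Each gate arc crosses each of the two sides of its ribbon exactly once, and these have the two colours other than $q$ and its partner in $\bar\kappa(e)$, respectively $\kappa(e)$. It is disjoint from everything else drawn so far, in particular from arcs of its own colour.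

**Step 4: long arcs and their end segments.** The *long arcs* are:

* the *vertex arcs* $x_v$, $x\in\{a,b,c\}$: the chord $\ell_x$ of $D_v$ continued through both its exits along the ribbons and through the caps (through an unused exit it just leaves $D_v$);
* the *cross arcs* $z_e,w_e$ with $\{z,w\}=\bar\kappa(e)$: the sides of $R(e)$, continued through the caps;
* the gate arcs.

Each long arc has two *end segments*. For an end running through a cap, it is a segment of length $<0.1$ beyond the cap disc; the two strands leaving a cap diverge. For an unused exit, it is a short segment outside $D_v$, away from all $N_e$. For a gate arc, the end segments are its parts at distance $>0.1$ from the centre line of the ribbon. By the coordinates, the end segments are pairwise disjoint and disjoint from everything else drawn, apart from the long arcs of which they are part. For instance, in the pocket of the U the end segments beyond the caps lie in $|\eta|<0.2$, on the left in $\xi<1.45$ and on the right in $\xi>1.55$, while the $x,y$-gates lie in $\eta\le-0.4$.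

**Step 5: guards, to confine bigons.** Cross each end segment, of colour $q$ say, by three short *guard arcs*, one of each of the other three colours, so short that a guard arc meets nothing else. These crossings are *armored*: each is replaced by an armor in a small disc. The effect, used in Section 9, is that nobody can walk off the end of a long arc along a strand without crossing every other colour.

**Step 6: the surface $M$ and its complement.** We now find out where loose ends lie. Let $Y_0$ be the union of the three closed sectors of every $D_v$, all essential strips and all cap discs. Let $M_0$ be a thin closed regular neighbourhood of $Y_0$. All long arcs lie in $M_0$ except for parts near their ends. Each such outer part, together with the guards on it (drawn before armoring), is a tree attached to $M_0$ at one point. Let $M$ be the union of $M_0$ and thin neighbourhoods of these trees, each a disc attached to $M_0$ along one arc and containing the armor discs of its guards. Extend the ends of long arcs and guard arcs slightly so that these arcs are properly embedded in $M$. The pair $(S^2,M)$ is isotopic to $(S^2,M_0)$.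

*The components $F$ of $S^2\setminus M$ correspond bijectively to the faces of $G$, and each $\overline F$ is a closed disc.* First look at $N_e$. The set $Y_0\cap N_e$ is $(S_u(e)\cup R(e)\cup S_v(e))\cap N_e$ with four cap discs. It is an H-like contractible set: strips overlapping in the single quadrilaterals $X_u(e),X_v(e)$, and cap discs attached along mouth sectors. It meets $\partial N_e$ in one interval of the left side and one of the right side. So $N_e\setminus M_0$ has exactly two components, one containing the top side and one containing the bottom side. The pocket of the U contains the ends of $S_u(e)$ and $S_v(e)$; its lower part communicates with the top through the gap between their two cap discs. So the pocket belongs to the top.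

Next look at $D_v$. Each of the three components of $D_v\setminus M_0$ meets $\partial D_v$ only in the gap between two consecutive exits. So it is adjacent to a single corner of $G$ at $v$. An unused exit separates nothing outside $D_v$; it merely makes two gaps belong to the same corner.

Finally, let $K=\bigcup D_v\cup\bigcup N_e$, a thickening of $G$; the components of $S^2\setminus K$ correspond to the faces of $G$. Each piece of $N_e\setminus M_0$ is adjacent, along the top or bottom side, to exactly one component of $S^2\setminus K$. Each piece of $D_v\setminus M_0$ is adjacent to the one at its corner, and pieces that touch each other along $\partial D_v$ belong to the same corner and hence to the same component. So every component of $S^2\setminus M_0$ contains exactly one component of $S^2\setminus K$, which gives the bijection. Since $G$ is connected, $M$ is a compact connected subsurface of $S^2$, so each $\overline F$ is a closed disc.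

Two consequences:

$$\text{Each gate arc at }e\text{ has one end on the boundary of each of the two faces (possibly equal) on the two sides of }e.\tag{4}$$

Indeed a $z,w$-gate runs from above to below $S_u(e)$, to the left of $R(e)$, and an $x,y$-gate runs from the pocket, i.e. the top, to the bottom.

$$\text{The two ends of each guard arc lie on the boundary of the same }F.\tag{5}$$

Indeed the boundary of the thin disc around its tree, minus the attaching arc, is connected.

## 8. Closing up to exactly four simple strands

We join the loose ends inside the discs $\overline F$. For this each colour must have an even number of ends on each $\partial F$, and the result must be one curve per colour. The gates serve both purposes.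

The dual graph $G^*$ has the faces of $G$ as vertices and one edge for each $e\in E(G)$, joining the faces on its two sides (a loop if they coincide). It is connected. For a set $O$ of vertices of even size, an *$O$-join* is a set of edges $J$ with odd degree exactly at the vertices of $O$, loops counting twice. In a connected graph one exists: pair up the elements of $O$, join each pair by a path in a spanning tree, and keep the edges used an odd number of times. For instance, a single edge with ends $p,q$ is a $\{p,q\}$-join.

**Step 1: parity.** Fix a colour $q$. Let $O_q$ be the set of faces $F$ having an odd number of $q$-ends of vertex and cross arcs. As each arc has two ends, $|O_q|$ is even. Let $J_q\subset E(G)$ be an $O_q$-join in $G^*$. Put $n_q(e)=1$ for $e\in J_q$ and $n_q(e)=2$ otherwise. By (4) the number of $q$-ends of gates on $\partial F$ has the parity of the degree of $F$ in $J_q$, and by (5) guards contribute an even number. So every $\partial F$ carries an even number of $q$-ends. It is positive, because each face is incident to an edge and each edge carries a gate arc of colour $q$.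

**Step 2: one curve per colour.** Choose in every closed disc $\overline F$ a non-crossing perfect matching of its $q$-ends by chords. With the $q$-arcs in $M$ this gives disjoint simple closed curves, each containing a chord. Suppose some $F$ contains chords of two different curves. The regions of $\overline F$ cut by the $q$-chords have a connected adjacency graph, and adjacent regions share a chord. Walking through regions from one chord to the other, consecutive chords border a common region; so some two chords bordering a common region belong to different curves. Re-match their four ends in the other non-crossing way, inside the common region and a neighbourhood of the two chords. The matching stays non-crossing, and the two curves merge into one. Iterate until each $F$ contains chords of one curve only. By (4), a gate arc of colour $q$ at each edge joins chords in the two faces along that edge. Since $G^*$ is connected, all chords lie on one curve. So there is exactly one $q$-curve, and it is simple. This takes polynomial time.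

**Step 3: four colours together.** Do this for each colour. Realise the chords as straight chords of a convex disc $\overline F$, for instance with ends at points $(t,t^2)$ for distinct integers $t$. Chords of equal colour stay disjoint, and chords of different colours cross at most once. Where several chords concur, perturb them inside a tiny disc around that point to pairwise crossing arcs without triple points. *Armor all crossings of chords.* We obtain a simple multiloop $\gamma_G$ with four strands $a,b,c,d$ on $S^2$, with $O(|E|)$ arcs and chords and $O(|E|^2)$ crossings, in polynomial time. Its image is connected: every strand contains a gate arc, whose end segments have guard crossings with each of the other three strands.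

**Step 4: more strands.** For $s>4$ add $s-4$ disjoint small circles, each centred at a point of some $a$-chord, away from all tangles, and meeting the rest only in two points of that chord. *Armor these crossings as well.* The image stays connected.

**Step 5: transfer to $\Sigma$.** Choose a point of some $F$ off the image and off all tangle discs. Remove from $S^2$ a small disc around it, and embed the remaining disc in $\Sigma$. (If $\Sigma=S^2$, nothing needs to be done.) Essential strips and tangle discs are contained in the embedded disc. Call the result $\gamma$.

All armor discs and cap discs are pairwise disjoint. They are disjoint from the essential strips, except that a cap disc meets the strip it terminates in exactly the closed mouth sector. So *open lenses are disjoint from the essential strips*; no lens is contained in one.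

## 9. All bigons of $\gamma$, and the count

Call the crossings outside caps and armors *bare*. They are: $V_{ab},V_{bc},V_{ca}$ in each $D_v$; the four corners of each $X_u(e)$; and the crossings of gate arcs with ribbon sides. All are crossings of two long arcs, and on each long arc they lie between the guard crossings on its two end segments.

**Lemma 6.** Two long arcs of different colours have at most one bare crossing in common.

*Proof.* Two vertex arcs $x_v,y_v$ share only the bare crossing $V_{xy}$. Vertex arcs at different vertices share none. A vertex arc $x_v$ and a cross arc $z_e$ cross only if $v\in e$ and $x\in\kappa(e)$, and then exactly once, at a corner of $X_v(e)$: the two ends of $e$ are different vertices, the two ribbons of $x_v$ belong to different edges, and $z_e$ meets only the ribbons belonging to $e$, that of $u$ in one leg of the U and that of $v$ in the other. Two cross arcs meet only in caps. A gate arc crosses a single ribbon, whose sides belong to two different long arcs, each side once, and no other long arc. $\square$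

**Proposition 7.** The bigons of $\gamma$ in $\Sigma$, over all pairs of strands, are exactly the lenses of the armors and caps and the essential strips.

*Proof.* **Step 1: these are bigons.** Lenses are bigons by Section 5. The strip $S_u(e)$ with $\kappa(e)=xy$ is an embedded disc bounded by an $x$-arc and a $y$-arc from $V_{xy}$ to the point $r_+$ of its cap. The strands meeting its interior are the third chord at $u$, the sides of $R(e)$, and gate arcs, all coloured by $\bar\kappa(e)=zw$. So it is a bigon of $\{x,y\}$. Likewise $S_v(e)$. The interior of $R(e)$ is met only by strip sides and gates of colours $x,y$, so $R(e)$ is a bigon of $\{z,w\}$.

**Step 2: a bigon with a corner in a tangle is on the list.** Let $B$ be a bigon of $\{x,y\}$ that is not a lens. By (2) no corner of $B$ lies in an armor. All crossings of the added circles are armored, so $x,y$ are both among $a,b,c,d$. If a corner of $B$ lies in a cap, then by (2) $\operatorname{int}B$ contains the mouth sector. The interior of the mouth sector lies in the interior of the essential strip ending in that cap. This strip is a bigon of the same pair $\{x,y\}$, so by (1) its interior is a face of $x\cup y$. As $\operatorname{int}B$ is also a face of $x\cup y$, $B$ is that strip.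

**Step 3: no bigon has two bare corners.** Otherwise both corners $p\ne q$ are bare. Let $\lambda\ni p$ be the long arc of colour $x$ through $p$. If the $x$-side of $B$ left $\lambda$, it would pass over one of the ends of $\lambda$ and so traverse the armored crossing of $\lambda$ with its guard arc of colour $y$ on that end segment. As $p,q$ are bare, these $xy$-crossings would lie in the interior of the side, contradicting (1). So the $x$-side lies in $\lambda$, and $q\in\lambda$. In the same way, $p$ and $q$ lie on one long arc $\mu$ of colour $y$. So $\lambda$ and $\mu$ share two bare crossings, contradicting Lemma 6. $\square$

**Proposition 8.** Let $A$ be the number of armored crossings of $\gamma$, each replaced crossing counted once. Then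
$$\varpi(\gamma)=4A+13\,|E(G)|+\tau(G).\tag{6}$$

*Proof.* **Step 1: separate the lenses.** There are $4|E|$ caps, so there are $4A+12|E|$ lenses. They are distinct faces of $\gamma$, each needs its own pin, and such a pin lies in no essential strip. By Lemma 5 and Proposition 7, $\varpi(\gamma)=4A+12|E|+h$, where $h$ is the minimum number of points, off the image, hitting all essential strips.

**Step 2: $h$ is a vertex cover number.** No strand meets the interiors of $T_v$ and $X_u(e)$, so these are faces of $\gamma$. We have $T_v\subset S_v(e)$ for every $e\ni v$, $S_v(e)\cap S_v(e')=T_v$ for $e\ne e'$, $S_u(e)\cap R(e)=X_u(e)$, and there are no other overlaps among essential strips. So every point in two or more essential strips lies in some $T_v$ or $X_u(e)$. A point in exactly one strip may be moved into a face $T_v$ or $X_u(e)$ of that strip. Hence $h$ is the vertex cover number of the graph with vertices $T_v,X_u(e)$ and edges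
$$S_u(e)=\{T_u,X_u(e)\},\quad R(e)=\{X_u(e),X_v(e)\},\quad S_v(e)=\{X_v(e),T_v\}\qquad(e=uv\in E(G)).$$
This is $G$ with every edge subdivided twice, so $h=\tau(G)+|E|$ by (3). $\square$

For $G=K_2$ the strips form a path with three edges and $h=2=\tau(K_2)+1$.

*Proof of Theorem 1.* The map $(G,k)\mapsto(\gamma,\;4A+13|E|+k)$ is computable in polynomial time. By (6), $\varpi(\gamma)\le 4A+13|E|+k\iff\tau(G)\le k$. So $\mathsf{SimplePin}(\Sigma,s)$ is $\mathsf{NP}$-hard for every $s\ge4$ by Section 6, with instances whose image is connected and contained in a disc of $\Sigma$. Membership in $\mathsf{NP}$ was shown in Section 2. $\square$

With Theorem 3 this proves Corollary 4.

## 10. Making every face a disc: proof of Theorem 2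

Let $\Sigma$ be closed of genus $g$. For $g=0$ the image is connected on the sphere, so its faces are discs, and the proof above applies. For $g\ge1$ the multiloop above lies in a disc, so one of its faces carries all the genus. We run part of strand $a$ through the handles to cut that face open, and one arc of colour $b$ keeps the pieces apart.

**Step 1: the modified construction.** After Section 7, choose a component $F$ of $S^2\setminus M$ and a small round disc $D_0\subset F$. Write $\Sigma=(S^2\setminus\operatorname{int}D_0)\cup\Sigma'$, where $\Sigma'$ has genus $g$ and $\partial\Sigma'=\partial D_0$. Take $2g$ disjoint proper arcs of colour $a$ cutting $\Sigma'$ into a disc $E_0$, and extend their $4g$ ends radially through a collar of $\partial D_0$ in $F$. In the collar add one arc $\beta$ of colour $b$ running concentrically almost once around. It crosses all $4g$ radial strands once each, and these crossings are armored. Its gap lies within one sector between consecutive radial strands, and there its two ends turn outward to the outer boundary of the collar. The rest of $\overline F$ outside the collar is an annulus. Cut it along an arc avoiding all ends to get a disc, and perform Section 8 with this disc in place of $\overline F$.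

The numbers of additional ends, $4g$ of colour $a$ and two of colour $b$, are even; every arc still has its ends joined to chords; and the gates are as before. So the parity and merging arguments give exactly one simple closed curve per colour. The circles for $s>4$ are added as before.

**Step 2: the count is as before.** The new arcs have no bare crossings, the guards on long arcs are as before, and strips and tangle discs are unchanged. So Lemma 6 and Propositions 7 and 8 hold with the same proofs, with $A$ now including the crossings on $\beta$, and we obtain a polynomial reduction as before.

**Step 3: faces away from $\Sigma'$.** Let $\Gamma$ be the image and $\Gamma_0=\Gamma\setminus\operatorname{int}\Sigma'$. As before, $\Gamma$ is connected. It meets $\Sigma'$, so $\Gamma\cup\Sigma'$ is connected. There is a map $\Gamma\cup\Sigma'\to\Gamma_0\cup D_0$ that is the identity on $\Gamma_0$ and maps $\Sigma'$ onto $D_0$ rel boundary (collapse the complement of a collar of $\partial\Sigma'$ to a point). So its image $\Gamma_0\cup D_0$ is connected. It is also compact, so all components of $S^2\setminus(\Gamma_0\cup D_0)$ are open discs. Since $S^2\setminus(\Gamma_0\cup D_0)=\Sigma\setminus(\Gamma\cup\Sigma')$, the faces of $\Gamma$ not meeting $\Sigma'$ are among these components.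

**Step 4: the face meeting $\Sigma'$.** The set $\Sigma'\setminus\Gamma$ is $\operatorname{int}E_0$ together with $4g$ open intervals of $\partial D_0$, each on the boundary of $E_0$. So exactly one face meets $\Sigma'$. It is obtained from $\operatorname{int}E_0$ by gluing, along these intervals, the adjacent components of $S^2\setminus(\Gamma_0\cup D_0)$. Each interval bounds one collar sector between consecutive radial strands. All but one of the collar sectors are closed off by $\beta$; armoring does not connect different sectors, because the sectors $N,E,S,W$ of an armor disc remain different faces inside that disc. So these $4g$ components are pairwise distinct, and each is adjacent to exactly one of the intervals. Hence the face is obtained from an open disc by gluing on finitely many open discs, each along one boundary interval. By van Kampen's theorem, applied once for each glued disc (with connected overlap, a strip along the interval), it is simply connected. It is also non-compact, so it is an open disc.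

So all faces of $\Gamma$ are discs, and the restricted problem is $\mathsf{NP}$-hard. It lies in $\mathsf{NP}$ by Section 2. $\square$

**Remark.** If $\Sigma$ is obtained from a closed surface $\hat\Sigma$ by deleting finitely many points or closed discs, one may place all of these in $F$, off the image and off all tangle discs. No strip and no tangle disc is touched, and the proofs of Propositions 7 and 8 do not use the topology of the rest of the surface. So the count is unchanged, and hardness holds for multiloops that are cellular in $\hat\Sigma$.
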